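\title{Finite Representations of Relation Algebras with a Flexible Atom}

\begin{abstract}
We prove the Flexible Atom Conjecture: every finite integral relation algebra with a flexible atom is representable over a finite set. More precisely, an algebra of this kind with $d$ diversity atoms is representable over every set of cardinality at least $2^{2^{20d}}$. A representation is an edge coloring of a complete graph that avoids the forbidden triangles and completes every edge to every permitted triangle. We build one on three parts: the even and the odd half of a hypercube, and a random family of affine maps from the hypercube to a fixed group of labels. A product construction and random restriction then give all large sizes.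
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The binary relations on a set $U$ carry the Boolean operations, the composition
\[
R|S=\{(P,P') : (P,Q)\in R \text{ and } (Q,P')\in S \text{ for some } Q\in U\},
\]
the inverse $R^{-1}$ and the identity relation $\mathrm{id}_U=\{(P,P):P\in U\}$. With these operations they form the \emph{full relation set algebra} $\mathrm{Re}(U)$. A \emph{relation algebra} is an abstract structure $\mathfrak A=(A,+,\cdot,{}^-,0,1,;,\breve{\ },1')$ of the same type, with \emph{composition} $;$, \emph{converse} $\breve{\ }$ and \emph{identity} $1'$, such that $(A,+,\cdot,{}^-,0,1)$ is a Boolean algebra and, for all $x,y,z\in A$,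
\begin{itemize}
\item[(A1)] $x;(y;z)=(x;y);z$;
\item[(A2)] $(x+y);z=x;z+y;z$;
\item[(A3)] $x;1'=x$;
\item[(A4)] $\breve{\breve x}=x$, \ $(x+y)\breve{\ }=\breve x+\breve y$, \ $(x;y)\breve{\ }=\breve y;\breve x$;
\item[(A5)] $\breve x;\overline{x;y}\le\overline y$.
\end{itemize}
Here $x\le y$ means $x+y=y$. These laws hold in $\mathrm{Re}(U)$. A \emph{representation} of $\mathfrak A$ over $U$ is an embedding of $\mathfrak A$ into $\mathrm{Re}(U)$, that is, an injective map that preserves all operations and constants; in particular $1$ goes to $U\times U$ and $1'$ goes to $\mathrm{id}_U$.

An \emph{atom} is a minimal nonzero element; in a finite algebra every element is the sum of the atoms below it. The algebra $\mathfrak A$ is \emph{integral} if $1'$ is an atom. In a finite integral relation algebra the atoms other than $1'$ are the \emph{diversity atoms}. For atoms $x,y,z$ the cycle $xyz$ is \emph{forbidden} if $z\not\le x;y$, and it is a \emph{diversity cycle} if $x,y,z$ are diversity atoms. A diversity atom $a$ is \emph{flexible} if it occurs in no forbidden diversity cycle; by Lemma~\ref{lem:basic} below, this holds exactly when $a\le x;y$ for all diversity atoms $x,y$.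 The following conjecture is stated in \cite{AL}.

\medskip
\noindent\textbf{Flexible Atom Conjecture.} \emph{Every finite integral relation algebra with a flexible atom is representable over a finite set.}
\medskip

We prove it, and then show that all large sizes occur.

\begin{theorem}\label{thm:finite}
Every finite integral relation algebra with a flexible atom is representable over a finite set.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $\mathfrak A$ be a finite integral relation algebra with a flexible atom, and let $d$ be the number of its diversity atoms. Then $\mathfrak A$ has a representation over every set, finite or infinite, of cardinality at least $2^{2^{20d}}$.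
\end{theorem}

The threshold in Theorem~\ref{thm:all} depends only on the number of atoms, not on the algebra.

Section~\ref{sec:colorings} translates the problem into one about edge colorings of complete graphs, and its examples show why the conjecture is plausible and where the difficulty lies. Section~\ref{sec:three} reduces the problem to colorings of complete tripartite graphs. Section~\ref{sec:small} shows the construction of such a coloring in the smallest nontrivial case, and Sections~\ref{sec:labels} and~\ref{sec:system} carry it out in general, which proves Theorem~\ref{thm:finite}. Section~\ref{sec:all} proves Theorem~\ref{thm:all}.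

\section{Representations as colorings}\label{sec:colorings}

Throughout, $\mathfrak A$ is a finite integral relation algebra and $D$ is its set of diversity atoms. The next lemma contains all that we use about $\mathfrak A$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] Converse permutes the atoms and fixes $1'$. Composition is additive in both arguments, $x;0=0;x=0$, and $1';x=x;1'=x$.
\item[(b)] \emph{(Cycle law.)} For atoms $x,y,z$,
\[
z\le x;y\iff x\le z;\breve y\iff y\le\breve x;z\iff\breve z\le\breve y;\breve x .
\]
\item[(c)] For atoms $x,y$: \ $1'\le x;y$ if and only if $y=\breve x$.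
\item[(d)] Let $a\in D$ satisfy $a\le x;y$ for all $x,y\in D$. If $x,y,z\in D$ and one of them is $a$ or $\breve a$, then $z\le x;y$. In particular $a$ and $\breve a$ are flexible.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (A4), converse is an additive involution, hence an automorphism of the order; so it permutes the atoms and fixes $0$. Taking converses in (A2) gives additivity in the second argument, so composition is monotone in both arguments. Let $i$ be the converse of $1'$. By (A3), $i=i;1'$, and taking converses gives $1'=i;1'$; hence $i=1'$. Taking converses in $\breve x;1'=\breve x$ gives $1';x=x$. By monotonicity and (A5), $x;0\le x;\overline{\breve x;1}\le\overline 1=0$, and $0;x=0$ follows by taking converses.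

(b) The first and the last condition are converses of each other. Suppose $z\not\le x;y$. Since $z$ is an atom, $z\le\overline{x;y}$, so $\breve x;z\le\overline y$ by (A5), and $y\not\le\breve x;z$. Thus $y\le\breve x;z$ implies $z\le x;y$; the same implication for $\breve x$ in place of $x$, with $y$ and $z$ exchanged, is the reverse one. Finally $\breve z\le\breve y;\breve x$ is equivalent to $\breve x\le y;\breve z$ by what was just shown, and this is the converse of $x\le z;\breve y$.

(c) Since $1'$ is an atom, (b) applies: $1'\le x;y$ if and only if $x\le 1';\breve y=\breve y$, and this means $x=\breve y$.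

(d) The set $D$ is closed under converse by (a). For $x,y\in D$ we have $a\le\breve y;\breve x$, hence $\breve a\le x;y$. So the claim holds when $z\in\{a,\breve a\}$, and the cycle law moves $x$ or $y$ to the left-hand side in the other cases.
\end{proof}

In a representation, the images of the atoms partition $U\times U$, and the image of $1'$ is the diagonal. So each ordered pair of distinct points lies in the image of exactly one diversity atom, which we regard as its color. A \emph{coloring} of a set $U$ assigns to each ordered pair of distinct points $P,P'$ a color $\kappa(P,P')\in D$ such that $\kappa(P',P)=\kappa(P,P')\breve{\ }$. A \emph{triangle} is a set of three points $P,Q,R$, and it is \emph{permitted} if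
\[
\kappa(P,R)\le\kappa(P,Q);\kappa(Q,R).
\]
The order of the points does not matter: with $z=\kappa(P,R)$, $x=\kappa(P,Q)$, $y=\kappa(Q,R)$, the second condition in the cycle law is this inequality with $Q,R$ exchanged, and the third is this inequality with $P,Q$ exchanged. A \emph{requirement} is a quadruple $(P,P',x,y)$ with $P\ne P'$, $x,y\in D$ and $\kappa(P,P')\le x;y$. A \emph{witness} for it is a third point $Q$ with $\kappa(P,Q)=x$ and $\kappa(Q,P')=y$. By the last condition in the cycle law, $(P,P',x,y)$ is a requirement exactly when $(P',P,\breve y,\breve x)$ is one, and the two have the same witnesses.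

\begin{lemma}\label{lem:coloring}
Let $\kappa$ be a coloring of a nonempty set $U$ such that
\begin{itemize}
\item[(R1)] every triangle is permitted;
\item[(R2)] every requirement has a witness;
\item[(R3)] for every $P\in U$ and $x\in D$ there is $Q\ne P$ with $\kappa(P,Q)=x$.
\end{itemize}
Then $\mathfrak A$ has a representation over $U$. If $\mathfrak A$ has a flexible atom and $|U|\ge2$, then \textup{(R3)} follows from \textup{(R2)}.
\end{lemma}

\begin{proof}
Put $R_{1'}=\mathrm{id}_U$ and $R_x=\{(P,P'):P\ne P',\ \kappa(P,P')=x\}$ for $x\in D$. These relations partition $U\times U$, they are nonempty by (R3), and $R_{\breve x}=R_x^{-1}$. For $w\in A$ let $\rho(w)$ be the union of the $R_z$ over the atoms $z\le w$. Then $\rho$ is injective and preserves the Boolean operations, converse and $1'$. By Lemma~\ref{lem:basic}(a) and the same laws in $\mathrm{Re}(U)$, it remains to prove $R_x|R_y=\rho(x;y)$ for $x,y\in D$. Let $P\ne P'$. If $(P,P')\in R_x|R_y$ through a point $Q$, then $Q\notin\{P,P'\}$, and (R1) gives $\kappa(P,P')\le x;y$; conversely, if $\kappa(P,P')\le x;y$, then (R2) supplies $Q$. On the diagonal, $(P,P)\in R_x|R_y$ means that some $Q$ has $\kappa(P,Q)=x=\breve y$.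 By (R3) this holds exactly when $y=\breve x$, which by Lemma~\ref{lem:basic}(c) is the condition $1'\le x;y$.

Let $a$ be flexible, $P\in U$, $x\in D$, and choose $P'\ne P$. Then $(P,P',x,a)$ is a requirement, and a witness $Q$ has $\kappa(P,Q)=x$.
\end{proof}

Conditions (R1) and (R2) pull in opposite directions: the first excludes triangles, the second demands them. By Lemma~\ref{lem:basic}(d), a triangle with a side of color $a$ or $\breve a$ is always permitted. So a flexible atom is a color with which any uncolored pair can be filled in at no risk. The following examples show what this gives at once and what it does not.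

\begin{example}[no forbidden diversity cycle]\label{ex:free}
If $D=\{a\}$ with $a$ flexible, then $\breve a=a\le a;a$, and the constant coloring of any set with at least three points satisfies (R1) and (R2). More generally, let all $d$ diversity atoms be flexible. Order $n$ points linearly and choose the colors $\kappa(P,P')$, $P<P'$, independently and uniformly. Then (R1) is automatic, and some requirement lacks a witness with probability at most $n^2d^2(1-d^{-2})^{n-2}$, which is less than $1$ for large $n$.
\end{example}

\begin{example}[infinite representations]\label{ex:infinite}
Let $a$ be flexible and let $\kappa$ be a coloring of a finite set that satisfies (R1). Given a requirement $(P,P',x,y)$, add a new point $Q$ with $\kappa(P,Q)=x$, $\kappa(Q,P')=y$, and $\kappa(R,Q)=a$ for all other points $R$. The triangle $P,P',Q$ is permitted by the choice of $x,y$, and every other new triangle has a side of color $a$. Start from two points and, in round after round, add witnesses for all requirements present at the start of the round. The union satisfies (R1) and (R2), so $\mathfrak A$ is representable over a countably infinite set. Each new point creates new requirements,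 so the process gives no finite representation.
\end{example}

\begin{example}[no flexible atom]\label{ex:order}
The unions of the relations $=$, $<$, $>$ on $\mathbb Q$ form an integral relation algebra with diversity atoms $x={<}$ and $\breve x={>}$, in which $x;x=x$. In any representation, the image $R$ of $x$ is a nonempty strict linear order with $R|R=R$, hence a dense one, so the underlying set is infinite. Neither atom is flexible, as $\breve x\not\le x;x$.
\end{example}

In Example~\ref{ex:order} finiteness fails because two sides of a triangle can force the color of the third, and the forced colors build an order. With a flexible atom an uncolored pair can always receive $a$, so this mechanism is absent, and one is led to guess that the conjecture is true. What is needed is a way to make the witnesses of Example~\ref{ex:infinite} serve many requirements at once.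

\begin{example}[the algebra $\mathfrak T$]\label{ex:T}
Let $D=\{a,b\}$ with $a$ flexible. If $b=\breve a$, both atoms are flexible. Otherwise $\breve a=a$, $\breve b=b$, and the only diversity cycle that can be forbidden is $bbb$. This case occurs. On the ten $2$-element subsets of $\{1,\dots,5\}$, give disjoint pairs the color $b$ (these are the edges of the Petersen graph) and intersecting pairs the color $a$. There is no triangle of color $b$. Between $12$ and $34$, the points $35$, $15$, $13$ are witnesses for the color pairs $(b,a)$, $(a,b)$, $(a,a)$. Between $12$ and $13$, the points $45$, $34$, $24$, $14$ are witnesses for $(b,b)$, $(b,a)$, $(a,b)$, $(a,a)$. Permutations of $\{1,\dots,5\}$ act transitively on the ordered pairs of each color, so the unions of the identity and the two color classes form a relation algebra $\mathfrak T$ whose only forbidden diversity cycle is $bbb$.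
\end{example}

In a coloring for $\mathfrak T$ with (R1) and (R2), the pairs of color $b$ form a graph in which adjacent vertices have no common neighbor and nonadjacent vertices have at least one. Independent random edges cannot separate these cases: the number of common neighbors of two vertices has the same distribution whether or not they are adjacent. The randomness of Example~\ref{ex:free} must therefore be applied to objects that avoid the forbidden triangles by construction.

\medskip
\noindent\textbf{Conventions.} From now on $a\in D$ is a fixed flexible atom, $D^\circ=D\setminus\{a\}$, and $k=|D^\circ|=d-1$. We do not assume $\breve a=a$; if $\breve a\ne a$, then $\breve a$ belongs to $D^\circ$ and is treated like the other elements of $D^\circ$. For $k=0$ both theorems follow from Example~\ref{ex:free}, so we assume $k\ge1$.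

\section{Three parts suffice}\label{sec:three}

The first use of the flexible atom is to remove most triangles from consideration. Split the points into parts and give every pair inside a part the color $a$ or $\breve a$. Then only triangles that meet three different parts can be forbidden. Two parts would leave no such triangle, but they are too few: if $r,r'$ lie in different parts and $x,y\notin\{a,\breve a\}$, a witness for $(r,r',x,y)$ lies outside both parts. We take three.

A \emph{tripartite system} is a finite set $\Theta$, partitioned into three nonempty parts, with colors $c(r,r')\in D$ for $r,r'$ in different parts, such that $c(r',r)=c(r,r')\breve{\ }$ and: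
\begin{itemize}
\item[(T1)] every triangle with one point in each part is permitted;
\item[(T2)] if $r,r'$ lie in different parts, $x,y\in D$ and $c(r,r')\le x;y$, then some $r''$ in the third part has $c(r,r'')=x$ and $c(r'',r')=y$;
\item[(T3)] if $r\ne r'$ lie in the same part and $x,y\in D$, then some $r''$ in another part has $c(r,r'')=x$ and $c(r'',r')=y$.
\end{itemize}
Condition (T3) is the price of the reduction: a pair colored $a$ or $\breve a$ imposes a requirement for every choice of $x,y$.

\begin{lemma}\label{lem:three}
If $\Theta$ is a tripartite system, then $\mathfrak A$ has a representation over $\Theta$.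
\end{lemma}

\begin{proof}
Fix a linear order on $\Theta$. Let $\kappa=c$ on pairs in different parts, and for $r<r'$ in the same part put $\kappa(r,r')=a$ and $\kappa(r',r)=\breve a$. A triangle with two points in one part is permitted by Lemma~\ref{lem:basic}(d), and the other triangles are permitted by (T1). Requirements have witnesses by (T2) and (T3). Since $|\Theta|\ge3$, Lemma~\ref{lem:coloring} applies.
\end{proof}

\section{The smallest case: triangle-free graphs}\label{sec:small}

We describe the construction for $\mathfrak T$, where \emph{adjacent} means colored $b$. Let $V=\mathbb F_2^N$ with basis $\varepsilon_1,\dots,\varepsilon_N$, where $N\ge6$. The first two parts are the sets $V_0$ and $V_1$ of vectors of even and of odd weight, and $v\in V_0$, $w\in V_1$ are adjacent when $v+w$ is a basis vector. This is the hypercube. A point $m$ of the third part $\Gamma$ is described by its neighborhood $W_m\subseteq V$, and the conditions become the following.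
\begin{itemize}
\item[(i)] (T1): $W_m$ contains no edge of the cube.
\item[(ii)] (T2) for a pair $v,m$: if $v\notin W_m$, then $v$ has a cube neighbor in $W_m$; every $v$ has a cube neighbor outside $W_m$; and among the vectors of the other parity that are not adjacent to $v$, some lie in $W_m$ and some do not.
\item[(iii)] (T2) and (T3) for a pair $v\ne w$ in $V$: each of the four patterns of membership of $v$ and $w$ in $W_m$ occurs for some $m$, except that adjacent $v,w$ are never both in $W_m$.
\item[(iv)] (T3) for $m\ne m'$: each of the four patterns of membership in $W_m$ and $W_{m'}$ occurs for some $v\in V$.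
\end{itemize}

Conditions (i) and (ii) concern one set $W_m$ and must hold at each of the $2^N$ vertices. The reason for using the cube is that affine maps reduce them to conditions on the $N$ directions. Let $Z=\{0,u,u',u+u'\}$ be the group $\mathbb F_2^2$, whose elements we call \emph{labels}. Let $\gamma=\chi+t$ be an affine map $V\to Z$ with linear part $\chi$, and put
\[
W=\{v\in V_0:\gamma(v)=u\}\cup\{w\in V_1:\gamma(w)=u'\}.
\]
Along an edge in direction $j$ the label changes by the \emph{step} $\chi(\varepsilon_j)$, wherever the edge lies. An edge inside $W$ needs the step $u+u'$. So (i) holds if all steps lie in $S=\{0,u,u'\}$. Suppose also that each element of $S$ occurs as a step. If $v\in V_0\setminus W$ has label $\tau$, then $\tau\ne u$, so $\tau+u'\ne u+u'$ lies in $S$; it equals some $\chi(\varepsilon_j)$, and $v+\varepsilon_j$ has label $u'$ and lies in $W$. For any $v\in V_0$, at most one of the three steps leads to the label $u'$, so $v$ has a neighbor outside $W$. The same holds for $w\in V_1$ with $u,u'$ exchanged. Finally $\chi(V_0)\supseteq S+S=Z$, so each label is taken by $2^{N-3}>N$ vectors of each parity, not all adjacent to a given vertex. This gives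 (ii).

Now choose $t\in Z$ and the steps $\chi(\varepsilon_j)\in S$ uniformly and independently, and fix $v\ne w$. The label $\gamma(v)$ is uniform and independent of $\chi$, and $\gamma(w)=\gamma(v)+\chi(v+w)$. If $v+w$ has weight at least $2$, then $\chi(v+w)$ contains a sum of two independent steps; since $S+S=Z$, every pair of labels occurs with probability at least $\frac14\cdot\frac19=\frac1{36}$. If $v\in V_0$ and $w=v+\varepsilon_j$, the label pairs $(u,u)$, $(u',u')$, $(0,0)$ have probability $\frac1{12}$ each and give the three allowed patterns. These probabilities do not depend on $N$. There are at most $4^{N+1}$ patterns to realize in (iii), and $M$ independent maps miss one with probability at most $4^{N+1}(35/36)^M$, which is small once $M$ exceeds a constant multiple of $N$.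

One cannot simply take all maps with steps in $S$: two maps with the same $\chi$ and different $t$ never give a vertex the same label, so their sets $W$ are disjoint and (iv) fails. For two random maps, however, (iv) fails with probability exponentially small in $N$, and so does the condition that every element of $S$ occurs as a step; these estimates are made in Lemma~\ref{lem:random}. Thus $M$ should be much larger than $N$ and much smaller than exponential in $N$, and $M=N^2$ is a convenient choice.

\section{Labels and steps}\label{sec:labels}

In general a point $m$ of the third part must assign a color to each vector, and each $b\in D^\circ$ has its own directions in the cube. If $v\in V_0$ and $w\in V_1$ are joined in color $b$, and $g=c(v,m)$, $h=c(w,m)$, then the triangle $v,w,m$ is permitted exactly when $g\le b;h$. We need a group of labels in which the step between the labels of $v$ and $w$ detects the forbidden pairs $(g,h)$ without blocking the permitted ones.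

For $g\in D^\circ$ let $L^0_g$ and $L^1_g$ be $3$-element sets, all $2k$ of them pairwise disjoint. Put $L^0=\bigcup_gL^0_g$ and $L^1=\bigcup_gL^1_g$, and let $Z$ be the vector space over $\mathbb F_2$ with basis $L^0\cup L^1$, of order $q=2^{6k}$. The \emph{weight} of an element of $Z$ is the number of basis elements in its support. For $i=0,1$ define $\psi_i:Z\to D$ by
\[
\psi_i(\tau)=g\ \text{ if }\tau\in L^i_g,\qquad \psi_i(\tau)=a\ \text{ if }\tau\notin L^i .
\]
Both maps are onto $D$, since $\psi_i(0)=a$. Almost all labels stand for the flexible atom, and this is what keeps the forbidden steps rare. For $b\in D^\circ$ define the sets of \emph{forbidden} and \emph{permitted steps}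
\[
X_b=\{u+u' : u\in L^0_g,\ u'\in L^1_h,\ g,h\in D^\circ,\ g\not\le b;h\},\qquad S_b=Z\setminus X_b .
\]
An element $u+u'$ of $X_b$ determines $u$ and $u'$, because $L^0\cup L^1$ is a basis.

\begin{lemma}\label{lem:steps}
Let $b,b'\in D^\circ$, $g,h\in D$ and $\tau,\tau'\in Z$.
\begin{itemize}
\item[(a)] $|S_b|\ge\frac{55}{64}q$, and $S_b+S_{b'}=Z$.
\item[(b)] If $\tau+\tau'\in S_b$, then $\psi_0(\tau)\le b;\psi_1(\tau')$.
\item[(c)] If $\psi_0(\tau)\le b;h$, then $\psi_1(\tau+s)=h$ for some $s\in S_b$.
\item[(d)] If $g\le b;\psi_1(\tau)$, then $\psi_0(\tau+s)=g$ for some $s\in S_b$.
\end{itemize}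
\end{lemma}

\begin{proof}
(a) We have $|X_b|\le|L^0||L^1|=9k^2\le 9\cdot64^{k-1}=\frac9{64}q$. For $\sigma\in Z$ the sets $S_b$ and $\sigma+S_{b'}$ each have more than $q/2$ elements, so they meet, and $\sigma\in S_b+S_{b'}$.

(b) Let $g=\psi_0(\tau)$ and $h=\psi_1(\tau')$, and suppose $g\not\le b;h$. By Lemma~\ref{lem:basic}(d), $g\ne a$ and $h\ne a$. So $\tau\in L^0_g$, $\tau'\in L^1_h$, and $\tau+\tau'\in X_b$.

(c) If $h=a$, we need $s\in S_b$ with $\tau+s\notin L^1$, and it exists because $|S_b|\ge\frac{55}{64}\,64^k>3k=|L^1|$. Let $h\ne a$. The candidates are $s=\tau+u'$ with $u'\in L^1_h$; suppose that all three lie in $X_b$. Write $\tau=\tau_0+\tau_1$ with $\tau_i$ in the span of $L^i$. Then $\tau_0$ has weight $1$, and $\tau_1+u'$ has weight $1$ for each of the three $u'$. If $\tau_1\ne0$, this means that $\tau_1$ has weight $2$ and has each of the three $u'$ in its support, which is impossible. So $\tau_1=0$ and $\tau=u\in L^0_f$ for some $f\in D^\circ$. Now $u+u'\in X_b$ says that $f\not\le b;h$, while $f=\psi_0(\tau)$, contrary to the hypothesis.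

(d) Exchange the roles of $L^0$ and $L^1$. If $g=a$, use $|S_b|>|L^0|$. If $g\ne a$ and $\tau+u\in X_b$ for all three $u\in L^0_g$, the weight argument gives $\tau\in L^1_f$ for some $f$, and $u+\tau\in X_b$ gives $g\not\le b;f$ with $f=\psi_1(\tau)$.
\end{proof}

\begin{remark}
One label per color sufficed for $\mathfrak T$, but in general three are needed for (c). Suppose $g\not\le b;h$, and let $u\in L^0_g$. With one label per color, take $f\in D^\circ\setminus\{h\}$, $L^1_h=\{u'\}$, $L^1_f=\{u''\}$ and $\tau=u+u'+u''$. Then $\psi_0(\tau)=a\le b;f$, but the only step from $\tau$ into $L^1_f$ is $u+u'\in X_b$. With two labels per color, take $L^1_h=\{u',u''\}$ and the same $\tau$: then $a\le b;h$, and both steps from $\tau$ into $L^1_h$ are forbidden.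
\end{remark}

\section{The tripartite system}\label{sec:system}

Let $N\ge8kq^3$ be an integer; note that $q\ge64$ and $N>2\cdot10^6$. Let $V$ be the vector space over $\mathbb F_2$ with basis $\{\varepsilon_{b,j}:b\in D^\circ,\ 1\le j\le N\}$, so $|V|=2^{Nk}$, and let $V_0,V_1$ be the sets of vectors of even and of odd weight. For $v\in V_0$ and $w\in V_1$ put
\[
c(v,w)=b\ \text{ if }v+w=\varepsilon_{b,j}\text{ for some }j,\qquad c(v,w)=a\ \text{ if }v+w\text{ is not a basis vector.}
\]
Let $\Gamma=\{1,\dots,N^2\}$, regarded as disjoint from $V$. Each $m\in\Gamma$ will carry an affine map $\gamma_m=\chi_m+t_m:V\to Z$ with $t_m\in Z$, $\chi_m$ linear, and $\chi_m(\varepsilon_{b,j})\in S_b$ for all $b,j$. Put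
\[
c(v,m)=\psi_i(\gamma_m(v))\qquad(v\in V_i,\ m\in\Gamma).
\]
Colors in the reverse directions are the converses.

The patterns in condition (iii) of Section~\ref{sec:small} generalize as follows. A quadruple $(v,w,g,h)$ with $v\ne w$ in $V$ and $g,h\in D$ is \emph{admissible} if either $v+w$ is not a basis vector, or $v\in V_0$, $w\in V_1$, $v+w=\varepsilon_{b,j}$ and $g\le b;h$.

\begin{lemma}\label{lem:random}
The maps $\gamma_m$ can be chosen so that:
\begin{itemize}
\item[(E1)] $\{\chi_m(\varepsilon_{b,j}):1\le j\le N\}=S_b$ for all $m\in\Gamma$ and $b\in D^\circ$;
\item[(E2)] for all $m\ne m'$, the map $V_0\to Z^2$, $v\mapsto(\gamma_m(v),\gamma_{m'}(v))$, is onto;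
\item[(E3)] for every admissible $(v,w,g,h)$ there is $m$ with $c(v,m)=g$ and $c(w,m)=h$;
\item[(E4)] for all $v\in V$ and $x\in D$ there are at least $N$ values of $m$ with $c(v,m)=x$.
\end{itemize}
\end{lemma}

Property (E4) is needed only for Theorem~\ref{thm:all}.

\begin{proof}
Choose all $t_m\in Z$ and all $\chi_m(\varepsilon_{b,j})\in S_b$ uniformly and independently. We show that each property fails with probability less than $1/8$, so all four hold with positive probability. We use $1-t\le e^{-t}$, $e^t\ge t^n/n!$ for $t\ge0$, and $k+1\le2^k$.

\emph{(E1).} For fixed $m$, $b$ and $s\in S_b$, the step $s$ is missed with probability at most $(1-1/q)^N\le e^{-N/q}$, and there are at most $N^2kq$ such triples. Put $\lambda=N/q\ge8kq^2$. Then $kq^3\le\lambda^2$, and the failure probability is at most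
\[
N^2kq\,e^{-N/q}=kq^3\lambda^2e^{-\lambda}\le\lambda^4e^{-\lambda}\le 120/\lambda<1/8 .
\]

\emph{(E2).} Fix $m\ne m'$. The image of $V_0$ is a coset of the subspace $H=\{(\chi_m(v),\chi_{m'}(v)):v\in V_0\}$ of $Z^2$. If $H\ne Z^2$, some nonzero linear functional $\theta:Z^2\to\mathbb F_2$ vanishes on $H$. A sum of two basis vectors lies in $V_0$, so $\theta(\chi_m(\varepsilon),\chi_{m'}(\varepsilon))$ then takes the same value $\eta\in\mathbb F_2$ at all basis vectors $\varepsilon$. Fix $\theta$ and $\eta$. For $\varepsilon=\varepsilon_{b,j}$ the pair $(\chi_m(\varepsilon),\chi_{m'}(\varepsilon))$ is uniform on $S_b\times S_b$, and $\theta$ takes the value $\eta$ at exactly $q^2/2$ points of $Z^2$. So $\theta$ equals $\eta$ there with probability at most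
\[
\frac{q^2/2}{|S_b|^2}\le\frac12\Bigl(\frac{64}{55}\Bigr)^2<\frac34,
\]
independently for the $Nk$ basis vectors. There are fewer than $N^4/2$ pairs $\{m,m'\}$ and fewer than $2q^2$ pairs $(\theta,\eta)$, so the failure probability is at most
\[
N^4q^2(3/4)^{Nk}\le N^6e^{-N/4}\le\frac{8!\,4^8}{N^2}<\frac{3\cdot10^9}{4\cdot10^{12}}<\frac18 .
\]

\emph{(E3).} Fix an admissible $(v,w,g,h)$ with $v\in V_i$, $w\in V_{i'}$, and fix $m$. Because of $t_m$, the label $\gamma_m(v)$ is uniform on $Z$ and independent of $\chi_m$, and $\gamma_m(w)=\gamma_m(v)+\chi_m(v+w)$.

Suppose $v+w=\varepsilon_{b,j}$, so $i=0$, $i'=1$ and $g\le b;h$. Choose $\tau$ with $\psi_0(\tau)=g$, and by Lemma~\ref{lem:steps}(c) choose $s\in S_b$ with $\psi_1(\tau+s)=h$. With probability at least $q^{-2}$ we have $\gamma_m(v)=\tau$ and $\chi_m(\varepsilon_{b,j})=s$, and then $m$ is as required.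

Otherwise $v+w$ has two different basis vectors $\varepsilon_{b,j}$, $\varepsilon_{b',j'}$ in its support. Choose $\tau,\tau'$ with $\psi_i(\tau)=g$ and $\psi_{i'}(\tau')=h$. Given the values of $\chi_m$ at all other basis vectors, the event $\chi_m(v+w)=\tau+\tau'$ takes the form $\chi_m(\varepsilon_{b,j})+\chi_m(\varepsilon_{b',j'})=\sigma$ for a fixed $\sigma\in Z$. Since $S_b+S_{b'}=Z$, it has probability at least $q^{-2}$. So $\gamma_m(v)=\tau$ and $\gamma_m(w)=\tau'$ with probability at least $q^{-3}$.

The $N^2$ maps are independent, there are at most $4^{Nk}(k+1)^2\le16^{Nk}$ quadruples, and $N^2/q^3\ge8Nk$. So the failure probability is at most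
\[
16^{Nk}(1-q^{-3})^{N^2}\le16^{Nk}e^{-8Nk}=(16e^{-8})^{Nk}<1/8 .
\]

\emph{(E4).} Chernoff's bound states that a sum $Y$ of independent random variables with values in $\{0,1\}$ and with mean $\mu$ satisfies $\Pr(Y\le\mu/2)\le e^{-\mu/8}$. Fix $v$ and $x$, and let $Y$ count the $m$ with $c(v,m)=x$. These events are independent and have probability at least $1/q$, so $\mu\ge N^2/q\ge2N$, and $\Pr(Y<N)\le e^{-N^2/(8q)}\le e^{-q^2Nk}$. There are $2^{Nk}(k+1)\le4^{Nk}$ pairs $(v,x)$, so the failure probability is at most $(4e^{-q^2})^{Nk}<1/8$.
\end{proof}

Call a tripartite system \emph{$N$-rich} if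
\begin{itemize}
\item[(T4)] every part has at least $N^2$ elements, and for every point $r$, every part not containing $r$ and every $x\in D$, at least $N$ points $r''$ of that part have $c(r,r'')=x$.
\end{itemize}

\begin{proposition}\label{prop:system}
With maps $\gamma_m$ as in Lemma~\ref{lem:random}, the set $\Theta_N=V_0\cup V_1\cup\Gamma$ with the colors $c$ is an $N$-rich tripartite system. It has $2^{Nk}+N^2$ points.
\end{proposition}

\begin{proof}
We first show that labels are taken often:
\begin{itemize}
\item[(F)] for $m\in\Gamma$, $i\in\{0,1\}$ and $x\in D$, more than $2Nk$ vectors $v\in V_i$ have $c(v,m)=x$.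
\end{itemize}
Fix $b\in D^\circ$. The sums $\varepsilon_{b,j}+\varepsilon_{b,j'}$ lie in $V_0$, so (E1) and Lemma~\ref{lem:steps}(a) give $\chi_m(V_0)\supseteq S_b+S_b=Z$. Both $V_0$ and $V_1$ are cosets of the subspace $V_0$, so $\gamma_m$ maps each of them onto $Z$ with fibers of size $2^{Nk-1}/q=2^{Nk-6k-1}\ge2^{Nk/2}>2Nk$. Since $\psi_i$ is onto $D$, (F) follows.

\emph{(T1).} Let $v\in V_0$, $w\in V_1$, $m\in\Gamma$. We need $c(v,m)\le c(v,w);c(w,m)$. If $c(v,w)=a$, this is Lemma~\ref{lem:basic}(d). Otherwise $v+w=\varepsilon_{b,j}$ with $b=c(v,w)$, so $\gamma_m(v)+\gamma_m(w)=\chi_m(\varepsilon_{b,j})\in S_b$, and Lemma~\ref{lem:steps}(b) applies.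

\emph{(T2).} Reversing a requirement does not change its witnesses, so one orientation of each of the three kinds of pairs suffices. Let $v\in V_0$, $w\in V_1$, $m\in\Gamma$, $x,y\in D$.

\emph{The pair $(v,m)$.} Let $c(v,m)\le x;y$. We need $w'\in V_1$ with $c(v,w')=x$ and $c(w',m)=y$. If $x=a$, then by (F) more than $Nk$ vectors $w'\in V_1$ have $c(w',m)=y$, and for one of them $v+w'$ is not among the $Nk$ basis vectors. If $x=b\in D^\circ$, then $\psi_0(\gamma_m(v))\le b;y$, and Lemma~\ref{lem:steps}(c) gives $s\in S_b$ with $\psi_1(\gamma_m(v)+s)=y$. By (E1), $s=\chi_m(\varepsilon_{b,j})$ for some $j$; take $w'=v+\varepsilon_{b,j}$.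

\emph{The pair $(w,m)$.} Let $c(w,m)\le x;y$. We need $v'\in V_0$ with $c(w,v')=x$, that is $c(v',w)=\breve x$, and $c(v',m)=y$. If $\breve x=a$, use (F) for $V_0$ as in the previous case. If $\breve x=b\in D^\circ$, the cycle law gives $y\le b;c(w,m)=b;\psi_1(\gamma_m(w))$, and Lemma~\ref{lem:steps}(d) gives $s\in S_b$ with $\psi_0(\gamma_m(w)+s)=y$. By (E1), $s=\chi_m(\varepsilon_{b,j})$ for some $j$; take $v'=w+\varepsilon_{b,j}$.

\emph{The pair $(v,w)$.} Let $c(v,w)\le x;y$. The cycle law gives $x\le c(v,w);\breve y$, so $(v,w,x,\breve y)$ is admissible whether or not $v+w$ is a basis vector. By (E3) some $m'$ has $c(v,m')=x$ and $c(w,m')=\breve y$, that is $c(m',w)=y$.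

\emph{(T3).} Let $x,y\in D$. If $v\ne v'$ lie in the same $V_i$, then $v+v'$ has even weight, so $(v,v',x,\breve y)$ is admissible, and (E3) gives $m$ with $c(v,m)=x$ and $c(m,v')=y$. If $m\ne m'$ lie in $\Gamma$, choose $\tau,\tau'$ with $\psi_0(\tau)=\breve x$ and $\psi_0(\tau')=y$. By (E2) some $v\in V_0$ has $\gamma_m(v)=\tau$ and $\gamma_{m'}(v)=\tau'$, and then $c(m,v)=x$ and $c(v,m')=y$.

\emph{(T4).} We have $|V_0|=|V_1|=2^{Nk-1}\ge2^{N-1}\ge N^2=|\Gamma|$. For $v\in V_0$, the number of $w\in V_1$ with $c(v,w)=x$ is $N$ if $x\in D^\circ$ and $2^{Nk-1}-Nk\ge N$ if $x=a$. For $w\in V_1$, the same counts hold for the $v\in V_0$ with $c(v,w)=\breve x$, that is $c(w,v)=x$. From $V$ to $\Gamma$ use (E4), and from $\Gamma$ to $V_i$ use (F) with $\breve x$ in place of $x$.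
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
By Proposition~\ref{prop:system} and Lemma~\ref{lem:three}, $\mathfrak A$ has a representation over the finite set $\Theta_N$ for any $N\ge8kq^3$.
\end{proof}

\section{All large sets}\label{sec:all}

The sizes obtained so far grow geometrically with $N$. To fill the gaps we pass to random subsets of constant density: (R1) is inherited by subsets, and (R2) survives if the subset contains a witness for every requirement. A set of $\omega$ witnesses is missed by a random subset of density $\delta$ with probability at most $e^{-\delta\omega}$, and the number of requirements is exponential in $Nk$, so a union bound needs $\delta\omega$ to be large compared with $Nk$. The coloring of $\Theta_N$ from Lemma~\ref{lem:three} does not offer this. If $v\in V_0$, $m\in\Gamma$ and $x,y\notin\{a,\breve a\}$, a witness for a requirement $(v,m,x,y)$ lies in $V_1$ and is joined to $v$ in color $x$, so there are at most $N$ witnesses.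

Replacing each point by many copies in the same part multiplies the witnesses but creates twins: for $\mathfrak T$, two copies $P,P'$ of one point have the same neighbors, so $(P,P',b,a)$ has no witness. We let the copies be indexed by $\Theta$ itself, so that the second coordinate separates points that the first does not.

Let $\Theta$ be a tripartite system with parts $\Theta_1,\Theta_2,\Theta_3$, and let $\pi(r)$ be the index of the part of $r$. The set $U=\Theta\times\Theta$ is a $3\times3$ array of blocks $\Theta_i\times\Theta_j$. Fix a linear order on $U$. For distinct $P=(r,s)$ and $P'=(r',s')$ define $\kappa(P,P')$ as follows.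
\begin{itemize}
\item \emph{Horizontal pair:} $\pi(r)\ne\pi(r')$ and $\pi(s)=\pi(s')$. Put $\kappa(P,P')=c(r,r')$.
\item \emph{Vertical pair:} $\pi(r)=\pi(r')$ and $\pi(s)\ne\pi(s')$. Put $\kappa(P,P')=c(s,s')$.
\item \emph{Free pair:} all other cases. Put $\kappa(P,P')=a$ if $P<P'$ and $\breve a$ if $P'<P$.
\end{itemize}

\begin{lemma}\label{lem:product}
If $\Theta$ is an $N$-rich tripartite system, then $\kappa$ satisfies \textup{(R1)}, and every requirement has at least $N^2$ witnesses.
\end{lemma}

\begin{proof}
A triangle with a free pair is permitted by Lemma~\ref{lem:basic}(d). Consider a triangle without one. If $\{P,Q\}$ were horizontal and $\{Q,R\}$ vertical, then $P$ and $R$ would lie in different parts in both coordinates and form a free pair. So all three pairs are horizontal, or all are vertical. In the first case the first coordinates lie in three different parts and (T1) applies to them; in the second case it applies to the second coordinates.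

Let $(P,P',x,y)$ be a requirement, $P=(r,s)$, $P'=(r',s')$. Exchanging the coordinates exchanges horizontal and vertical pairs, so three cases suffice.

\emph{Horizontal pair.} Here $c(r,r')\le x;y$. Take $r''$ from (T2) and any $s''\in\Theta_{\pi(s)}$. For $Q=(r'',s'')$ the pairs $P,Q$ and $Q,P'$ are horizontal with colors $x$ and $y$. There are at least $N^2$ choices of $s''$.

\emph{Same block.} Let $\pi(r)=\pi(r')$, $\pi(s)=\pi(s')$ and, after exchanging coordinates if necessary, $r\ne r'$. Take $r''$ from (T3) and any $s''\in\Theta_{\pi(s)}$. Again both new pairs are horizontal with colors $x$ and $y$, and there are at least $N^2$ choices of $s''$.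

\emph{Different parts in both coordinates.} We go from $P$ to $P'$ by a horizontal and then a vertical move. By (T4) there are at least $N$ points $r''\in\Theta_{\pi(r')}$ with $c(r,r'')=x$ and at least $N$ points $s''\in\Theta_{\pi(s)}$ with $c(s',s'')=\breve y$. For each such $Q=(r'',s'')$, the pair $P,Q$ is horizontal with color $x$, and the pair $Q,P'$ is vertical with color $c(s'',s')=y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $N_0=8kq^3=8k\,2^{18k}$. For $N\ge N_0$ let $U_N=\Theta_N\times\Theta_N$ be colored as above, and put $u_N=|U_N|=(2^{Nk}+N^2)^2$. Since $N^2\le2^{Nk}$, we have $4^{Nk}\le u_N\le2^{2Nk+2}$.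

\emph{Random subsets.} Let $n$ be an integer with $4^{-k}u_N\le n\le u_N$; then $n\ge2$. Let $U'$ be a uniformly random $n$-element subset of $U_N$. A fixed set of $N^2$ points is disjoint from $U'$ with probability
\[
\prod_{i=0}^{n-1}\frac{u_N-N^2-i}{u_N-i}\le\Bigl(1-\frac{N^2}{u_N}\Bigr)^n\le e^{-nN^2/u_N}\le e^{-4^{-k}N^2}
\]
if $n\le u_N-N^2$, and with probability $0$ otherwise. There are at most $u_N^2(k+1)^2\le2^{4Nk+4+2k}\le e^{10Nk}$ requirements in $U_N$, each with at least $N^2$ witnesses by Proposition~\ref{prop:system} and Lemma~\ref{lem:product}. Since $4^{-k}N\ge8k\,2^{16k}$, the probability that $U'$ misses all witnesses of some requirement is at most $\exp(10Nk-8\cdot2^{16k}Nk)<1$. So for some $U'$ the restricted coloring satisfies (R1) and (R2), and by Lemma~\ref{lem:coloring} the algebra $\mathfrak A$ is representable over an $n$-element set.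

\emph{All large finite sizes.} For $N\ge3$ we have $(N+1)^2\le2N^2\le2^kN^2$, so $u_{N+1}\le(2^k2^{Nk}+2^kN^2)^2=4^ku_N$. Thus the interval $[4^{-k}u_{N+1},u_{N+1}]$ begins at or below $u_N$, and since $u_N\to\infty$, these intervals cover all integers $n\ge u_{N_0}$. Using $k^2\le4^k$,
\[
\log_2u_{N_0}\le2N_0k+2=16k^22^{18k}+2\le2^{20k+4}+2\le2^{20(k+1)}=2^{20d}.
\]
A representation over one set transfers along a bijection to any set of the same cardinality, so the theorem holds for finite sets.

\emph{Infinite sets.} Take the first-order language with one binary relation symbol $R_x$ for each $x\in D$. Finitely many sentences express that no $R_x$ meets the diagonal, that each pair of distinct points lies in exactly one $R_x$, that $R_{\breve x}$ is the inverse of $R_x$, and that the resulting coloring satisfies (R1) and (R2). They have arbitrarily large finite models. By the compactness theorem (a set of sentences has a model if each finite subset does), applied after adding the sentences ``there are at least $n$ points'', they have an infinite model. By the L\"owenheim--Skolem theorem (a set of sentences in a countable language with an infinite model has models of every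 infinite cardinality) and Lemma~\ref{lem:coloring}, $\mathfrak A$ is representable over every infinite set.
\end{proof}

\begin{remark}[associativity]
Axiom (A1) is not used in Lemma~\ref{lem:basic}, and the rest of the proof uses the algebra only through that lemma. So let $\mathfrak A$ be a finite algebra that satisfies all the axioms except possibly (A1), in which $1'$ is an atom, and which has a flexible diversity atom. The proofs give an embedding of $\mathfrak A$ into $\mathrm{Re}(U)$ for every sufficiently large set $U$. Composition of relations is associative, so $\mathfrak A$ satisfies (A1) and is a relation algebra.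
\end{remark}

\begin{thebibliography}{1}

\bibitem{AL}
Jeremy F. Alm and Michael Levet,
\emph{Directed Ramsey and Anti-Ramsey Schemes and the Flexible Atom Conjecture},
arXiv:1901.06781 (2019).

\end{thebibliography}
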